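# Reducible Severi curves on a general rational elliptic surface

## Two theorems about rational bisections

**Theorem 1.** Work over $\mathbb C$. Let $R\simeq\mathrm{Bl}_9\mathbb P^2$ be a general rational elliptic surface: the blow-up of $\mathbb P^2$ at the 9 distinct base points of a general pencil of plane cubics, with elliptic fibration $\pi:R\to\mathbb P^1$ given by $|-K_R|$ and exactly 12 singular fibers, each an irreducible nodal cubic. Let $F=-K_R$ be the fiber class. For a line bundle $L$ let $V(R,L)$ be the Zariski closure in $|L|$ of the locus of irreducible rational curves $C\in|L|$, and put $g(L)=1+\frac12(L^2+L\cdot K_R)$. Let $S\subset R$ be any section of $\pi$ (for example an exceptional curve of $R\to\mathbb P^2$) and $L=2S+4F$. Then $L$ is globally generated, $-K_R\cdot L=2$, $g(L)=6$, and $V(R,L)$ is of pure dimension 1 with at least 135 irreducible components.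

The proof also yields finer results. Call $L\in\mathrm{Pic}\,R$ with $L\cdot F=2$ a *bisection class*. Fix a section $O$, let $E$ be the generic fiber of $\pi$ with origin $O$, let $K=\mathbb C(\mathbb P^1)$, and write $S_P$ for the section of $\pi$ given by $P\in E(K)$. The Mordell–Weil norm is $|0|^2=0$ and $|P|^2=2+2\,S_P\cdot O$ for $P\ne0$.

**Theorem 2.**
1. Up to translation by a section, the globally generated bisection classes are exactly $L=O+S_v+nF$, where $v\in E(K)$ has norm $|v|^2\in\{0,2,4\}$, with
   * $|v|^2=0$, $n\ge2$ (so $L=2O+nF$, $g=2n-2$);
   * $|v|^2=2$, $n\ge1$ ($g=2n-1$);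
   * $|v|^2=4$, $n\ge0$ ($g=2n$).

   For all of them $V(R,L)$ is nonempty of pure dimension 1.
2. For $k\ge4$ even, $V(R,2S+kF)$ has at least 136 components if $k=4$, at least 137 if $4\mid k$ and $k\ge8$, and at least 121 if $k\equiv2\pmod 4$.
3. Let $L$ be as in 1 and suppose $g(L)+2=m^2(g_0+2)$ with $m\ge3$ odd and $g_0\ge0$ an integer ($g_0\ge2$ if $v=0$). Then $V(R,L)$ is reducible. So each of the three types of classes contains infinitely many reducible Severi curves.
4. $V(R,L)$ is irreducible if $g(L)\le1$, or if $L=2S+2F$.

In particular, among the classes $2S+kF$ with $k\ge2$, the curve $V$ is irreducible for $k=2$, and reducible for every $k\ge4$ that is even, or odd and neither squarefree nor the square of a prime. The remaining odd $k$ are not decided here, nor are the classes with $v\ne0$ and $g(L)\ge2$ that part 3 does not cover.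

These theorems answer a conjecture in François Greer, Joseph Helfer, John Sheridan, "Severi curves of rational elliptic surfaces", arXiv:2306.03200 (2023): *there exist Severi varieties $V(R,L)$ of dimension 1 that are reducible*. Here $L$ ranges over globally generated line bundles that are not pulled back from $\mathbb P^1$ and satisfy $-K_R\cdot L=2$. Theorem 1 says that the conjecture is true, since a bundle with $L\cdot F=2$ is not a pullback from $\mathbb P^1$.

## The meaning of the number 2, and plane curves of degree 12

"Irreducible curve $C\in|L|$" means an integral divisor, and rational means that its normalization is $\mathbb P^1$. Let $L$ be globally generated and not pulled back from $\mathbb P^1$, and put $l=-K_R\cdot L=L\cdot F>0$. The bundle $L+F$ is nef with $(L+F)^2=L^2+2l>0$, and $L=K_R+(L+F)$. So vanishing kills the higher cohomology of $L$, and Riemann–Roch gives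
$$\dim|L|=\tfrac12(L^2+l)=g(L)+l-1 .$$
Having geometric genus $0$ should cost $g(L)$ conditions, which leaves dimension $l-1$. Lemma 5 below proves this for $l=2$. Hence $V(R,L)$ is expected to be a curve exactly when $l=2$, that is, when members of $|L|$ meet each fiber in two points. Such members are *bisections* of $\pi$, and $V(R,L)$ is then called a Severi curve.

In $\mathrm{Pic}\,R=\mathbb ZH\oplus\bigoplus_{i=1}^9\mathbb ZE_i$, with $H$ the class of a line and $E_i$ the exceptional curve over $p_i$, we have $F=3H-\sum E_i$. Two examples will stay with us.

* $L=H-E_1$, the lines through $p_1$. Here $L\cdot F=3-1=2$, $L^2=0$, $g=0$. A line through $p_1$ meets each cubic of the pencil in two further points.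
* $L=2E_9+4F=12H-4\sum_{i\le8}E_i-2E_9$, plane curves of degree 12 with multiplicity 4 at $p_1,\dots,p_8$ and 2 at $p_9$. Here $L^2=144-128-4=12$, the genus is $55-8\cdot6-1=6$, and $\dim|L|=7$. Theorem 1 says that the rational curves among these form a curve in $\mathbb P^7$ with at least 135 components.

For comparison: Harris proved that $V(\mathbb P^2,L)$ is irreducible whenever it has positive dimension. Testa proved the same for $V(S,L)$ with $S$ a del Pezzo surface, assuming $S$ general if its degree is 1.

## The Mordell–Weil lattice is $E_8$

*This section turns sections of $\pi$ into vectors of a lattice.*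

A section satisfies $-2=S_P^2+K_R\cdot S_P=S_P^2-1$, so $S_P^2=-1$. If a line bundle on $R$ is trivial on the generic fiber $E$, it is represented by a combination of components of fibers. All fibers are irreducible and reduced, so $\ker(\mathrm{Pic}\,R\to\mathrm{Pic}\,E)=\mathbb ZF$.

The lattice $\langle O,F\rangle$ has Gram matrix $\begin{pmatrix}-1&1\\1&0\end{pmatrix}$ and is unimodular. Hence $\mathrm{Pic}\,R=\langle O,F\rangle\oplus\Lambda$ with $\Lambda=\langle O,F\rangle^\perp$ unimodular, and it is negative definite of rank 8 because $\mathrm{Pic}\,R$ has signature $(1,9)$. For $e\in\Lambda$ we have $e\cdot K_R=0$, so $e^2\equiv e\cdot K_R=0\pmod2$. The only even unimodular positive definite lattice of rank 8 is $E_8$, so $\Lambda\cong E_8(-1)$.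

For $P\ne0$ put $e_P=S_P-O-(S_P\cdot O+1)F$, and $e_0=0$. Then $e_P\cdot F=0$, and $e_P\cdot O=S_P\cdot O+1-(S_P\cdot O+1)=0$, so $e_P\in\Lambda$. It restricts to $[P]-[O]$ on $E$. It is the only class in $\Lambda$ with this restriction, because the difference of two such classes is a multiple of $F$ orthogonal to $O$, hence zero. Since $[P]+[Q]-2[O]\sim[P+Q]-[O]$, the map $P\mapsto e_P$ is a homomorphism. It is a bijection onto $\Lambda$, because each degree 0 class on $E$ is $[P]-[O]$ for exactly one $P\in E(K)$. Finally, for $P\neq0$,
$$e_P^2=e_P\cdot S_P=-1-S_P\cdot O-(S_P\cdot O+1)=-(2+2S_P\cdot O)=-|P|^2 .$$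
So $E(K)\cong E_8$ with the norm above, and for all $P$
$$S_P=O+\tfrac{|P|^2}{2}F+e_P,\qquad S_P\cdot O=\tfrac{|P|^2}2-1. \tag{1}$$

*Example.* Take $O=E_9$. The section $E_1$ is disjoint from $O$, so it is a root (norm 2). The line through $p_1$ and $p_9$ is a section $H-E_1-E_9$ meeting $E_9$ once, so it has norm 4.

**Lemma 1.** The group $E_8/2E_8$ has 256 elements. Vectors of norm $0$, $2$, $4$ lie in pairwise different classes, and the numbers of classes containing them are $1$, $120$, $135$. Every class has a representative of norm at most 4.

*Proof.* Norms in $2E_8$ are multiples of $8$. Since $\frac12|v+2u|^2=\frac12|v|^2+2v\cdot u+2|u|^2$, the number $\frac12|v|^2$ modulo 2 depends only on the class. This separates norm 2 from norms 0 and 4, and a norm-4 vector is not in $2E_8$.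

Let $r\neq\pm r'$ be congruent roots. Then $r\cdot r'\in\{-1,0,1\}$ and $|r-r'|^2\in\{2,4,6\}$, which is not a multiple of 8. So the 240 roots fill exactly 120 classes, as pairs $\pm r$.

Let $v\ne\pm v'$ be congruent of norm 4. Then $v\mp v'$ are nonzero elements of $2E_8$, so $8\mp2v\cdot v'\ge8$ for both signs, and $v\cdot v'=0$. A class therefore contains at most 8 pairs $\pm v$ of norm-4 vectors. There are 2160 vectors of norm 4, so they fill at least $2160/16=135$ classes. As $1+120+135=256$, all counts are exact and every class is accounted for. $\square$

## Bisection classes and their global generation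

*The next point is that a bisection class is known once two invariants are known.* Let $\tau:\mathrm{Pic}\,R\to E(K)$ be "restrict to $E$, then add up the points", so $\tau(S_P)=P$ and $\tau(F)=0$. If $L\cdot F=2$, the decomposition of $\mathrm{Pic}\,R$ gives $L=2O+bF+e_P$ for some $b$ and $P$, and $\tau(L)=P$. Thus
$$L=2O+bF+e_{\tau(L)},\qquad L^2=4b-4-|\tau(L)|^2,\qquad g(L)=\tfrac12L^2. \tag{2}$$
So $L$ is determined by $\tau(L)$ and $g(L)$. Translation by $u\in E(K)$ extends to an automorphism of $R$, because $\pi$ is relatively minimal. It preserves $F$ and $L^2$, sends $S_P$ to $S_{P+u}$, and changes $\tau(L)$ by $2u$. By Lemma 1 we may therefore translate so that $|\tau(L)|^2\in\{0,2,4\}$.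

*Example.* Take $O=E_9$ and $L=H-E_1=O+S_v$, where $S_v$ is the line through $p_1$ and $p_9$. Then $\tau(L)=v$ has norm 4. On one cubic with origin $p_9$ this is the chord construction: if a line through $p_1$ meets the cubic again in $x,x'$, then $x+x'+p_1\sim p_9+v+p_1$, so $x+x'=v$ in the group.

**Lemma 2.** Let $S_1,S_2$ be sections, $n\ge0$ and $L=S_1+S_2+nF$. If $L\cdot S_i\ge0$ for $i=1,2$, then $L$ is globally generated.

*Proof.* Since $|nF|$ has no base points and $S_1+S_2+|nF|\subset|L|$, base points lie on $S_1\cup S_2$. Write $L-S_1=K_R+N$ with $N=S_2+(n+1)F$. An irreducible curve other than $S_2$ meets $S_2$ and $F$ nonnegatively, $N\cdot S_2=n\ge0$, and $N^2=2n+1>0$. So $N$ is nef and big, and $H^1(L-S_1)=0$ by Kawamata–Viehweg vanishing. Hence $H^0(L)\to H^0(L|_{S_1})$ is onto. As $L|_{S_1}$ has degree $\ge0$ on $S_1\cong\mathbb P^1$, no base point lies on $S_1$. The same argument applies to $S_2$. $\square$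

**Proof of Theorem 2(1), the list of classes.** After translation $v=\tau(L)$ has norm $0,2$ or $4$. Since $L$ and $O+S_v$ have the same degree on fibers and the same $\tau$, (2) shows $L=O+S_v+nF$ for some $n\in\mathbb Z$. By (1), also when $v=0$, $O\cdot S_v=\frac{|v|^2}2-1$, so
$$L\cdot O=L\cdot S_v=n-2+\tfrac{|v|^2}2,\qquad g(L)=\tfrac12L^2=-1+O\cdot S_v+2n=\tfrac{|v|^2}{2}-2+2n .$$
A globally generated bundle is nef, so $L\cdot O\ge0$, that is, $n\ge2,1,0$ respectively. Conversely these classes are globally generated by Lemma 2. The values of $g$ are those in the theorem. That $V(R,L)$ is nonempty of pure dimension 1 is shown later. $\square$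

## Genus 0 and genus 1 by hand, and where contraction stops

**Lemma 3.** Let $|v|^2=4$ and $L_v=O+S_v$. Then $L_v$ is globally generated, $\tau(L_v)=v$, $g(L_v)=0$, and $|L_v|\cong\mathbb P^1$ is a base point free pencil whose general member is a smooth rational curve. So $V(R,L_v)=|L_v|\cong\mathbb P^1$.

*Proof.* By (1), $O\cdot S_v=1$. So $L_v\cdot O=L_v\cdot S_v=0$ and $L_v^2=0$. Lemma 2 gives global generation, and $\dim|L_v|=g+l-1=1$. The member $O+S_v$ is connected and reduced. Consider the Stein factorization $R\to B'\to\mathbb P^1$ of the map given by the pencil. Over the point of $O+S_v$ there is a single point of $B'$, because the fiber is connected, and $B'\to\mathbb P^1$ is unramified there, because the fiber is reduced. So $B'\to\mathbb P^1$ has degree 1 and all members are connected. The general member is smooth by generic smoothness, hence smooth and irreducible of genus $g(L_v)=0$. $\square$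

**Lemma 4.** Let $|v|^2=2$ and $L=O+S_v+F$, so $g(L)=1$. Then $V(R,L)$ is an irreducible curve.

*Proof.* The sections $O,S_v$ are disjoint and $L\cdot O=L\cdot S_v=0$. Let $\rho:R\to\Sigma_2$ contract both, to points $o$ and $s$. As $K_R=\rho^*K_{\Sigma_2}+O+S_v$, we get $L=\rho^*(-K_{\Sigma_2})$. Here $K_{\Sigma_2}^2=L^2=2$. If an irreducible curve $C\ne O,S_v$ had $L\cdot C\le0$, then $F\cdot C=O\cdot C=0$, so $C$ would be a fiber, but $O\cdot F=1$. So $-K_{\Sigma_2}$ is ample and $\Sigma_2$ is a del Pezzo surface of degree 2: a double cover of $\mathbb P^2$ branched along a smooth quartic $Q$, with $|{-K_{\Sigma_2}}|$ the preimages of lines.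

Let $C\in|L|$ be irreducible and rational. Since $C\cdot F=2$, $C$ is neither $O$ nor $S_v$, so it is disjoint from both and maps isomorphically to an integral member of $|{-K_{\Sigma_2}}|$. That member has arithmetic genus 1 and is rational, so it is singular, and its line is tangent to $Q$. Hence $V(R,L)\subset Q^\vee$, the dual curve, which is irreducible. Conversely, all but finitely many tangent lines of $Q$ are simply tangent at one point, meet $Q$ in two further distinct points, and avoid the images of $o$ and $s$. The preimage of such a line is an irreducible curve with one node, of geometric genus 0, away from $o,s$, and it gives an irreducible rational member of $|L|$. So $V(R,L)=Q^\vee$. $\square$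

The words "all but finitely many" are needed. If $F_0$ is a nodal fiber, $\rho(F_0)$ is an irreducible nodal anticanonical curve on $\Sigma_2$ through $o$ and $s$, but the divisor of $|L|$ that corresponds to it is $O+S_v+F_0$, which is reducible.

Lemma 4 suggests a general approach: find a section $S$ with $L\cdot S=0$, contract it, and use Testa's theorem on the del Pezzo surface obtained. For $L=2O+2F$ this works, because $L\cdot O=0$; we carry it out at the end. For $L=2O+kF$, however, (1) gives for every $w$
$$L\cdot S_w=|w|^2+k-2\ \ge\ k-2 .$$
As soon as $k\ge3$ no section can be contracted. For $k=4$ every section meets $L$ at least twice, and the problem does not come from a del Pezzo surface this way.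

There is a second difficulty, this time for someone who wants to prove reducibility. To separate components one needs an invariant of the rational curves in one fixed system $|L|$, and the class in $\mathrm{Pic}\,R$, hence both $\tau$ and $g$, is constant there. The invariant we shall use comes from the arithmetic of the curve's own function field.

## Severi curves have pure dimension one

*Purpose: once this is known, any one-parameter irreducible family of rational curves in $|L|$, when closed up, is automatically a component.*

**Definition.** An irreducible rational bisection $C$, with normalization $\nu:B\cong\mathbb P^1\to C$, is *good* if the two branch points of the double cover $\beta=\pi\nu:B\to\mathbb P^1$ are not among the 12 critical values of $\pi$.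

*Example.* For a line through $p_1$ the branch points are the parameters of the two cubics tangent to it residually. The line joining $p_1$ to the node of a singular cubic is not good: that cubic cuts it at $p_1$ plus twice the node, so $\beta$ is ramified over a critical value.

We also use the following fact about moving curves. Let $\Phi:\mathcal T\to R\times M$ be a finite map over $M$, with $\mathcal T\to M$ a flat proper family of reduced curves with at most nodes. Then $\Phi_*\mathcal O_{\mathcal T}$ is flat over $M$ and is fiberwise a one-dimensional sheaf on a smooth surface without embedded points, hence of projective dimension 1. Its zeroth Fitting ideal is locally principal, commutes with base change, and defines the family of push-forward cycles. So push-forward of cycles gives a morphism $M\to|L|$ when the cycles lie in $|L|$.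

**Lemma 5.** Let $L$ be a bisection class with $V(R,L)\ne\emptyset$. Then $V(R,L)$ has pure dimension 1, and all but finitely many members of each component are good.

*Proof.* **Step 1: every component has dimension at least 1.** Let $\mathrm{Mor}$ be the scheme of maps $f:\mathbb P^1\to R$ birational onto their image with $f_*[\mathbb P^1]\in|L|$. It is open in the finite type scheme of all maps with cycle in $|L|$: a map that is not birational onto its image has cycle $dD$ with $d\ge2$ and $dD\in|L|$, and for each of the finitely many possible $d$ the set of such cycles is closed, being the image of $|L/d|$ ($\mathrm{Pic}\,R$ is torsion free). Every component of $\mathrm{Mor}$ has dimension at least $\chi(f^*T_R)=-K_R\cdot L+2=4$. The fibers of $\mathrm{Mor}\to|L|$ are $\mathrm{Aut}(\mathbb P^1)$-orbits with trivial stabilizers, of dimension 3. The image of $\mathrm{Mor}$ is the locus of irreducible rational members, so each component $W$ of $V(R,L)$ is the closure of the image of a component $M$ of $\mathrm{Mor}$, and $\dim W=\dim M-3\ge1$.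

**Step 2: a general $f\in M$ is free, that is, $f^*T_R$ is globally generated.** Infinitely many distinct irreducible curves are not contained in a proper closed subset of $R$, so the evaluation map $\mathbb P^1\times M\to R$ is dominant, and the claim is Kollár, *Rational Curves on Algebraic Varieties*, II.3.10. Here is the argument. Give $M$ its reduced structure. By generic smoothness the differential $T_x\mathbb P^1\oplus T_fM\to T_{f(x)}R$ is onto for general $(x,f)$. Here $T_fM\subset H^0(f^*T_R)$ acts by evaluation at $x$, and the image of $T_x\mathbb P^1$ is also obtained by evaluating sections, since $T_{\mathbb P^1}$ is globally generated and maps to $f^*T_R$. So $H^0(f^*T_R)$ generates $f^*T_R$ at a general point. A bundle $\mathcal O(a_1)\oplus\mathcal O(a_2)$ that is generated at one point has $a_1,a_2\ge0$, hence is globally generated.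

**Step 3: dimension exactly 1.** For free $f$ we have $H^1(f^*T_R)=0$ and $h^0(f^*T_R)=4$, so $\mathrm{Mor}$ is smooth of dimension 4 at $f$. So $\dim M=4$ and $\dim W=1$.

**Step 4: the general member is good.** Let $M^\circ\subset M$ be the open set of free maps. On $\mathbb P^1\times M^\circ$, which is smooth, the map $ev$ to $R$ has surjective differential, so it is smooth. For a critical value $a$ the fiber $F_a$ is reduced, hence $ev^{-1}(F_a)$ is reduced. In characteristic 0 the fiber of $ev^{-1}(F_a)\to M^\circ$ over a general $f$ is then reduced. This fiber is the scheme $f^*F_a=(\pi f)^{-1}(a)$, so $\pi f$ is unramified over $a$. Apply this to the 12 critical values: the good members contain the image of a dense open subset of $M$, which is dense and constructible in the curve $W$, hence cofinite. $\square$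

## A rational bisection becomes a section of a K3 surface

*Purpose: a bisection has no group law, but sections do. After base change along its own normalization, a bisection becomes a section, and its genus becomes a height.*

Let $\beta:B\cong\mathbb P^1\to\mathbb P^1$ be a double cover branched at $a\ne b$ with $F_a,F_b$ smooth, let $q:X=R\times_{\mathbb P^1}B\to R$, let $K'=\mathbb C(B)$, and let $\iota$ be the involution of $B$ over $\mathbb P^1$, which also acts on $X$ and $E(K')$. The surface $X$ is the double cover of $R$ branched along the smooth divisor $F_a+F_b\in|2F|$, so it is smooth, with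
$$K_X=q^*(K_R+F)=0,\qquad \chi(\mathcal O_X)=\chi(\mathcal O_R)+\chi(\mathcal O_R(-F))=1+1=2 .$$
So $X$ is a K3 surface, though only $K_X=0$ will be used. The fibers of $X\to B$ are fibers of $\pi$, hence irreducible and reduced; write $F_X$ for their class. For $P\in E(K')$ let $s_P\subset X$ be the section. By adjunction $s_P^2=-2$.

**Lemma 6.** There is a function $h:E(K')\to\mathbb Z$ with $h(0)=0$, $h(mP)=m^2h(P)$, and
$$h(P-Q)=4+2\,s_P\cdot s_Q>0\qquad(P\ne Q). \tag{3}$$
In particular $E(K')$ is torsion free.

*Proof.* Put $e_0=0$ and $e_P=s_P-s_0-(s_P\cdot s_0+2)F_X$ for $P\ne0$. As before, $e_P$ is orthogonal to $F_X$ and to $s_0$ (since $s_P\cdot s_0+2-(s_P\cdot s_0+2)=0$), and restricts to $[P]-[0]$ on the generic fiber. The kernel of restriction to the generic fiber is $\mathbb ZF_X$, so $e_P$ is the unique such class, and $P\mapsto e_P$ is a homomorphism. Put $h(P)=-e_P^2$; then $h(mP)=m^2h(P)$. Since $e_P-e_Q$ equals $s_P-s_Q$ up to a multiple of $F_X$, and $F_X$ is orthogonal to itself and to $s_P-s_Q$,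
$$h(P-Q)=-(e_P-e_Q)^2=-(s_P-s_Q)^2=4+2s_P\cdot s_Q .$$
This is positive, as $s_P\neq s_Q$ are distinct irreducible curves. If $mP=0$ with $m\ge1$, then $m^2h(P)=0$, so $P=0$ by (3). $\square$

**The dictionary.** Let $C$ be a good bisection and take for $B$ its normalization. Then $\nu:B\to R$ defines a section of $X\to B$, that is, a point $P=P_C\in E(K')$, well defined up to $\iota$. It satisfies $q_*s_P=C$. Moreover $P\ne\iota P$, since otherwise $P\in E(K)$ and $\nu$ would factor through $B\to\mathbb P^1$, contradicting that $\nu$ is birational onto its image.

Conversely let $P\in E(K')$ with $P\ne\iota P$, and put $C_P=q(s_P)$. If $s_P\to C_P$ had degree 2, then $C_P$ would be a section and $P\in E(K)$, so $P=\iota P$. Hence $C_P$ is an irreducible rational bisection with $q_*s_P=C_P$ and normalization $s_P\cong B$; it is good because $F_a,F_b$ are smooth. Two computations follow.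

* The curve $C_P$ meets $E$ in a closed point of degree 2 that becomes $P+\iota P$ over $K'$. So $\tau(C_P)=P+\iota P$ (sum in the group).
* $q^*C_P=q^*q_*s_P=s_P+s_{\iota P}$. Squaring, $2C_P^2=-4+2s_P\cdot s_{\iota P}$, so $s_P\cdot s_{\iota P}=C_P^2+2=2g(C_P)+2$, where $g(C_P)=C_P^2/2$ is the arithmetic genus. By (3),
$$h(P-\iota P)=4\,(g(C_P)+2). \tag{4}$$

*Example.* If $C$ is a good line through $p_1$, then $g=0$, the curves $s_P$ and $s_{\iota P}$ meet in 2 points (over the two tangency points), and $h(P-\iota P)=8$.

## Fibrewise multiplication and the difference curve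

*Now the group law in $E(K')$ is available. The plan is to produce rational bisections in one system from rational bisections in many other systems, by multiplying in the fibers, and then to recognize from the result which system it came from.*

**Lemma 7.** Let $C$ be a good bisection, $P=P_C$, $m\ge1$, $c\in E(K)$ and $Q=mP-c$. Then $\varphi_{m,c}(C):=C_Q$ is a good bisection, and
$$\tau(C_Q)=m\,\tau(C)-2c,\qquad g(C_Q)+2=m^2\,(g(C)+2). \tag{5}$$
So its class depends only on the class of $C$ and on $m,c$.

*Proof.* We have $\iota c=c$, so $Q-\iota Q=m(P-\iota P)$, which is nonzero because $E(K')$ is torsion free. So $C_Q$ is defined and good, with the same $B$; replacing $P$ by $\iota P$ replaces $Q$ by $\iota Q$ and does not change $C_Q$. Then $\tau(C_Q)=Q+\iota Q=m(P+\iota P)-2c$, and (4) together with $h(m(P-\iota P))=m^2h(P-\iota P)$ gives the genus. By (2) these two numbers determine the class. $\square$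

Let us see what to do with (5). Take the pencils $|L_v|$ of Lemma 3. Multiplying by 2 with $c=0$ gives curves with $\tau=2v$, and different $v$ land in different linear systems: nothing is gained. The shift repairs this. Choose $c=v=\tau(C)$. Then $\tau$ becomes $2v-2v=0$ for every $v$, while the genus becomes $4(0+2)-2=6$ for every $v$. By (2) there is just one class with $\tau=0$ and $g=6$, namely $2O+4F$. All the pencils are sent into $|2O+4F|$.

With this choice $Q=2P-\tau(C)=2P-(P+\iota P)=P-\iota P$. So $\varphi_{2,\tau(C)}(C)$ is the *difference curve* of $C$: if $C$ meets a fiber in $x,x'$, the new curve meets it in $\pm(x-x')$. For the lines through $p_1$ one takes, on each cubic of the pencil with origin $p_9$, the differences of the two residual points of the line.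

To use this we must know that difference curves vary in a family (Lemma 8) and that the difference curve remembers $v$ modulo 2 (Lemma 9).

Let $U\subset R$ be the union of the smooth fibers and $\varphi=\varphi_{m,c}:U\to U$ the map $x\mapsto mx-c$ on each fiber. It is finite étale. The point of $C_Q$ over $t\in B$ is $mP(t)-c$, so $\varphi(C\cap U)=C_Q\cap U$, and $\varphi_{m,c}(C)=\overline{\varphi(C\cap U)}$.

**Lemma 8.** Let $Z$ be a component of $V(R,L_0)$, with $L_0$ a bisection class, and let $L$ be the class of the curves $\varphi_{m,c}(C)$, $C\in|L_0|$ good. Let $Y\to Z$ be the normalization, with corresponding curves $C_y\in|L_0|$. There is a non-constant morphism $Y\to|L|$, $y\mapsto D_y$, with $D_y=\varphi_{m,c}(C_y)$ for all but finitely many $y$, whose image is an irreducible component of $V(R,L)$. Moreover $\varphi(C_y\cap U)=D_y\cap U$ as sets for all $y\in Y$.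

*Proof.* **Step 1: construct the family over an open set.** Let $Y^\circ\subset Y$ be a dense open set over which $C_y$ is good (Lemma 5), and let $\mathcal C\subset Y\times R$ be the family of the $C_y$. The part $\mathcal C\cap(Y^\circ\times U)$ is flat over $Y^\circ$ with irreducible fibers, hence irreducible. Its image under the finite map $\mathrm{id}\times\varphi$ is an irreducible closed surface in $Y^\circ\times U$. Let $\mathcal D$ be the closure of this image in $Y^\circ\times R$, with reduced structure. It is a prime divisor dominating $Y^\circ$, so it is flat over $Y^\circ$.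

**Step 2: identify its fibers.** The set $\mathcal D\setminus(Y^\circ\times U)$ is a proper closed subset of an irreducible surface, of dimension at most 1. So for general $y$ it meets $\mathcal D_y$ in finitely many points, and no component of $\mathcal D_y$ lies outside $U$. In characteristic 0 the general fiber of the reduced scheme $\mathcal D$ over $Y^\circ$ is reduced. After shrinking $Y^\circ$, therefore, $\mathcal D_y=\overline{\varphi(C_y\cap U)}=\varphi_{m,c}(C_y)$ as divisors. This gives a morphism $Y^\circ\to|L|$, which extends to the smooth projective curve $Y$.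

**Step 3: the image is a component.** If $\varphi_{m,c}(C_y)=D$, then $C_y$ is one of the finitely many irreducible components of $\overline{\varphi^{-1}(D\cap U)}$. So the morphism is non-constant. Its image is an irreducible closed curve, and it lies in the closed set $V(R,L)$ because general points do. By Lemma 5 it is a component.

**Step 4: control every $y$.** Let $\mathcal C,\mathcal D\subset Y\times R$ now be the full families over $Y$. Both are flat over the smooth curve $Y$, so within $Y\times U$ each is the closure of its part over $Y^\circ$. The map $\mathrm{id}\times\varphi$ is finite, hence closed. So $(\mathrm{id}\times\varphi)(\mathcal C\cap(Y\times U))$ is closed and contains $\mathcal D\cap(Y^\circ\times U)$, hence $\mathcal D\cap(Y\times U)$. Also $(\mathrm{id}\times\varphi)^{-1}(\mathcal D\cap(Y\times U))$ is closed and contains $\mathcal C\cap(Y^\circ\times U)$, hence $\mathcal C\cap(Y\times U)$. Reading both inclusions over a given $y$ gives $\varphi(C_y\cap U)=D_y\cap U$. $\square$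

**Lemma 9.** Let $C_1,C_2$ be good bisections and $c_1,c_2\in E(K)$ with $\varphi_{2,c_1}(C_1)=\varphi_{2,c_2}(C_2)=D$. Then $\tau(C_1)\equiv\tau(C_2)\pmod{2E(K)}$.

*Proof.* The normalizations of $C_1$, $C_2$ and $D$ are the same double cover $B\to\mathbb P^1$. So $P_i=P_{C_i}$ both lie in $E(K')$, and $2P_1-c_1$, $2P_2-c_2$ both represent $D$. After replacing $P_2$ by $\iota P_2$ if necessary, $2P_1-c_1=2P_2-c_2$. Put $u=P_1-P_2$. Then $2u=c_1-c_2\in E(K)$ is fixed by $\iota$, so $2(u-\iota u)=0$. As $E(K')$ is torsion free, $u=\iota u$, that is, $u\in E(K)$. Hence
$$\tau(C_1)-\tau(C_2)=(P_1+\iota P_1)-(P_2+\iota P_2)=u+\iota u=2u\in2E(K).\qquad\square$$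

## 135 pencils of conics inside $|2S+4F|$: proof of Theorem 1

**Step 1: the class.** Choose the origin $O=S$. For $L=2O+4F$ we have $L\cdot O=2\ge0$, so $L$ is globally generated by Lemma 2. Also $-K_R\cdot L=L\cdot F=2$, $L^2=-4+16=12$ and $g(L)=6$. In particular $L$ is not pulled back from $\mathbb P^1$.

**Step 2: one component for each norm-4 vector.** Let $|v|^2=4$. By Lemma 3, $V(R,L_v)=|L_v|\cong\mathbb P^1$ with $\tau(L_v)=v$ and $g(L_v)=0$. For good $C\in|L_v|$, (5) gives for $\varphi_{2,v}(C)$
$$\tau=2v-2v=0,\qquad g+2=4(0+2)=8,\quad\text{that is, } g=6 .$$
By (2), $\varphi_{2,v}(C)\in|2O+4F|$. Apply Lemma 8 with $Z=|L_v|$: the closure $Z_v$ of the set of these curves is a component of $V(R,L)$, and all but finitely many of its points are curves $\varphi_{2,v}(C)$ with $C\in|L_v|$ good.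

**Step 3: different classes modulo 2 give different components.** Let $|v|^2=|w|^2=4$ and $Z_v=Z_w$. Two cofinite subsets of the curve $Z_v$ meet, so some $D$ is both $\varphi_{2,v}(C_1)$ and $\varphi_{2,w}(C_2)$ with $C_1\in|L_v|$ and $C_2\in|L_w|$ good. By Lemma 9, $v\equiv w\pmod{2E(K)}$.

**Step 4: count.** By Lemma 1 the norm-4 vectors fill 135 classes modulo $2E(K)$, so $V(R,L)$ has at least 135 components. By Lemma 5 it has pure dimension 1. $\blacksquare$

*Remark.* Congruent norm-4 vectors do give the same component. If $v'=v+2u$ also has norm 4, translation by $u$ carries $|L_v|$ to $|L_{v'}|$ by (2), and it replaces $P$ by $P+u$, which does not change $P-\iota P$. So this construction produces exactly 135 components from norm-4 vectors.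

## Smoothing a chain of nodal fibers

*Purpose: to produce components of $V(R,L)$ that contain a prescribed reducible divisor. This settles nonemptiness in Theorem 2(1), and later supplies components that fibrewise multiplication does not.*

**Lemma 10.** Let $F_0$ be a nodal fiber and $S_1,S_2$ sections (possibly equal), and let either $n\ge2$, or $n=1$ and $S_1\cap S_2\cap F_0=\emptyset$. Put $L=S_1+S_2+nF$. Then $V(R,L)$ has a component containing the point $S_1+S_2+nF_0\in|L|$.

*Proof.* **Step 1: a stable map with this cycle.** Let $A_1,\dots,A_n$ be copies of the normalization of $F_0$, let $x,y$ be the two preimages of the node, and let $p_i=S_i\cap F_0$. As $S_i\cdot F_0=1$, this is a smooth point of $F_0$ where $S_i$ is transversal to $F_0$. Form the chain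
$$T=S_1\cup A_1\cup\dots\cup A_n\cup S_2$$
by gluing $p_1\in S_1$ to $p_1\in A_1$, $y\in A_j$ to $x\in A_{j+1}$ for $1\le j<n$, and $p_2\in A_n$ to $p_2\in S_2$. The two gluing points on each $A_j$ are distinct: they are among $x$, $y$, $p_1$, $p_2$, and the only possible coincidence, $p_1=p_2$ when $n=1$, is excluded by hypothesis. The obvious map $f:T\to R$ is well defined, since $x$ and $y$ both go to the node. It is a genus 0 stable map, because no component is contracted. It is an immersion on each component, and at each node of $T$ the two branches have transversal images: a section and $F_0$, or the two branches of $F_0$ at its node. So near each point $f$ is a closed embedding of $T$ as a curve in a smooth surface.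

**Step 2: its normal bundle is trivial.** By the local embeddings, $f^*\Omega_R\to\Omega_T$ is surjective and its kernel is a line bundle $N^\vee$, with $\omega_T=f^*\omega_R\otimes N$. Hence for each component $T_j$
$$\deg N|_{T_j}=-K_R\cdot f_*T_j-2+\#(\text{nodes of }T\text{ on }T_j),$$
which is $1-2+1=0$ on $S_1$ and $S_2$, and $0-2+2=0$ on each $A_j$. A line bundle of degree 0 on every component of a tree of $\mathbb P^1$'s is trivial, so $N\cong\mathcal O_T$, $h^0(N)=1$, $h^1(N)=0$.

**Step 3: $f$ deforms in a smooth one-parameter family.** First-order deformations and obstructions of the stable map $(T,f)$ lie in $\mathrm{Ext}^i([f^*\Omega_R\to\Omega_T],\mathcal O_T)$ for $i=1,2$, with $\Omega_T$ placed in degree $0$. By Step 2 the complex is quasi-isomorphic to $N^\vee[1]$, so these groups are $H^{i-1}(N)$: one-dimensional for $i=1$, zero for $i=2$. So the moduli stack of stable maps is smooth of dimension 1 at $f$, and an étale chart gives a smooth irreducible pointed curve $(\Delta,0)$ and a family $f_t:T_t\to R$ with $f_0=f$.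

**Step 4: the family smooths every node.** Dualizing $0\to N^\vee\to f^*\Omega_R\to\Omega_T\to0$ gives a surjection $N\to\mathcal Ext^1(\Omega_T,\mathcal O_T)$ onto a skyscraper sheaf of length one at each node, and on $H^0$ this is the map to first-order smoothings of the nodes. Concretely, if $T$ is locally $\{\xi\eta=0\}$ in the surface, a section of $N$ with local value $\gamma$ deforms the equation to $\xi\eta+\epsilon\gamma=0$, and the node is smoothed to first order exactly when $\gamma$ does not vanish there. The generator of $H^0(N)=\mathbb C$ vanishes nowhere, so it smooths all nodes to first order. After shrinking $\Delta$, $T_t\cong\mathbb P^1$ for $t\neq0$. Since $f$ is unramified, we may also assume that all $f_t$ are finite onto their images.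

**Step 5: the general $f_t$ gives an irreducible rational member.** Push-forward of cycles gives a morphism $\Delta\to|L|$ with $0\mapsto S_1+S_2+nF_0$ (the class is constant because $\mathrm{Pic}\,R$ is discrete). If for some $t\ne0$ the map $f_t$ is not birational onto its image, then, as $L\cdot F=2$, its cycle is $2D$ with $D$ a section and $2D\sim L$. Suppose this happens for infinitely many $t$. As $\mathrm{Pic}\,R$ is torsion free, the class of $D$ is fixed, and as $D^2=-1$, the curve $D$ is fixed. So $\Delta\to|L|$ is constant, and $2D=S_1+S_2+nF_0$ with $n\ge1$, which is absurd. So for general $t$ the cycle of $f_t$ is an irreducible rational curve in $|L|$. The cycle at $t=0$ is reducible, so $\Delta\to|L|$ is not constant. The closure of its image is an irreducible curve in $V(R,L)$ through $S_1+S_2+nF_0$, and by Lemma 5 it is a component. $\square$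

**Proof of Theorem 2(1), nonemptiness and dimension.** Let $L=O+S_v+nF$ be in the list. If $n\ge2$, Lemma 10 applies with $S_1=O$, $S_2=S_v$. If $n=1$ and $|v|^2=2$, then $O\cdot S_v=0$ and Lemma 10 applies. If $n=1$ and $|v|^2=4$, then $O\cap S_v$ is one point; choose one of the 12 nodal fibers not containing it and apply Lemma 10. The last case, $|v|^2=4$ and $n=0$, is Lemma 3. Pure dimension 1 is Lemma 5. $\blacksquare$

## Which chains lie on a multiplied component

*Purpose: to see that some components provided by Lemma 10 are not of the form given by Lemma 8.*

**Lemma 11.** Let $W\subset V(R,L)$ be the image of some $Y$ as in Lemma 8 (for some $Z,m,c$). Suppose $S_{w_1}+S_{w_2}+nF_0\in W$ with $w_1\ne w_2$ and $F_0$ a singular fiber. Then $w_1,w_2\in mE(K)-c$.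

*Proof.* As $Y$ maps onto $W$, pick $y_0\in Y$ mapping to $S_{w_1}+S_{w_2}+nF_0$. Since $F_0\cap U=\emptyset$, Lemma 8 gives
$$\varphi(C_{y_0}\cap U)=(S_{w_1}\cup S_{w_2})\cap U .$$
A component of $C_{y_0}$ that is a smooth fiber would map onto a fiber, so there is none. Each irreducible horizontal component of $C_{y_0}$ maps into one of $S_{w_1},S_{w_2}$, and both are attained, so there are at least two horizontal components. As $C_{y_0}\cdot F=2$, the horizontal part of $C_{y_0}$ is $S_{u_1}+S_{u_2}$, with $mu_i-c=w_i$. $\square$

**Proof of Theorem 2(2).** Let $k\ge4$ be even, $O=S$, $L=2O+kF$. Then $\tau(L)=0$ and $g(L)=2k-2$.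

**Step 1: components from doubling.** We look for systems with $4(g'+2)=g(L)+2=2k$, that is, $g'=\frac k2-2$. Consider $L'_v=O+S_v+n_vF$ with $g(L'_v)=g'$, for one representative $v$ in each of the following classes modulo $2E(K)$, with $n_v$ read off from part 1:

* if $4\mid k$: $|v|^2=4$ and $n_v=\frac{k-4}4\ge0$ (135 classes), and, if $k\ge8$, also $v=0$ and $n_v=\frac k4\ge2$;
* if $k\equiv2\pmod4$, so $k\ge6$: $|v|^2=2$ and $n_v=\frac{k-2}4\ge1$ (120 classes).

By part 1, $V(R,L'_v)\ne\emptyset$. By (5), $\varphi_{2,v}$ sends its good members to curves with $\tau=2v-2v=0$ and $g+2=2k$, so into $|L|$. By Lemma 8, each $v$ gives a component of $V(R,L)$, whose points are, up to finitely many, curves $\varphi_{2,v}(C)$ with $C\in|L_v'|$ good. By Lemma 9 these components are different for different $v$, exactly as in Step 3 of the proof of Theorem 1. This gives $135$ components for $k=4$, $136$ for $4\mid k$, $k\ge8$, and $120$ for $k\equiv2\pmod4$.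

**Step 2: one more component, from a chain.** If $4\mid k$ let $|w|^2=2$; if $k\equiv2\pmod4$ let $|w|^2=4$. By (1), $S_w+S_{-w}=2O+|w|^2F$. So with $n=k-|w|^2\ge2$ Lemma 10 gives a component $W$ of $V(R,L)$ containing $S_w+S_{-w}+nF_0$. If $W$ were one of the components of Step 1, from $\varphi_{2,v}$, then Lemma 11 would give $w\in2E(K)-v$, so $w\equiv v\pmod{2E(K)}$. But $|w|^2=2$ and $|v|^2\in\{0,4\}$, respectively $|w|^2=4$ and $|v|^2=2$, and by Lemma 1 such vectors are not congruent. So $W$ is new, and the counts become $136$, $137$ and $121$. $\blacksquare$

**Proof of Theorem 2(3).** Let $L=O+S_v+nF$ be as in part 1, with $g(L)+2=m^2(g_0+2)$, $m\ge3$ odd.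

**Step 1: a component from multiplication by $m$.** As $m$ is odd, $g_0\equiv g(L)\pmod2$. So $g_0$ is odd and $\ge1$ if $|v|^2=2$, even and $\ge0$ if $|v|^2=4$, and even and $\ge2$ if $v=0$. In each case part 1 gives a globally generated $L_0=O+S_v+n_0F$ with $g(L_0)=g_0$ and $V(R,L_0)\ne\emptyset$. Take $c=\frac{m-1}2v$. By (5), $\varphi_{m,c}$ sends good members of $V(R,L_0)$ to curves with
$$\tau=mv-(m-1)v=v,\qquad g+2=m^2(g_0+2)=g(L)+2,$$
so into $|L|$. Lemma 8 gives a component $W_1$ of $V(R,L)$.

**Step 2: a second component, from a chain.** Nonzero elements of $mE(K)$ have norm at least $2m^2\ge18$.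

If $v\ne0$, then $g(L)\ge9\cdot2-2=16$, and so $n\ge2$ by the formulas of part 1. Lemma 10 gives a component containing $O+S_v+nF_0=S_0+S_v+nF_0$. If it were $W_1$, then $0,v\in mE(K)-c$ by Lemma 11, so $v\in mE(K)$. This is impossible as $0<|v|^2\le4$.

If $v=0$, then $c=0$. Write $g(L)+2=2k$ with $k=n$ and $g_0+2=2k_0$ with $k_0\ge2$; then $k=m^2k_0\ge18$. For a root $w$ we have $S_w+S_{-w}=2O+2F$, so Lemma 10 gives a component containing $S_w+S_{-w}+(k-2)F_0$. If it were $W_1$, then $w\in mE(K)$ by Lemma 11, impossible as $|w|^2=2$.

So $V(R,L)$ is reducible. Varying $g_0$ and $m$ gives infinitely many $L$ of each of the three types. $\blacksquare$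

**The classes $2S+kF$ with $k$ odd.** Here $g(L)+2=2k$. If $k=m^2k_0$ with $m\ge3$ odd and $k_0\ge2$, then $g_0=2k_0-2\ge2$ satisfies the hypothesis of part 3. An odd $k$ has this form if and only if it is neither squarefree nor the square of a prime. Indeed, if $p^2\mid k$ and $k\ne p^2$, take $m=p$. Conversely $m^2k_0$ is not squarefree, and if it equals $p^2$ then $m=p$ and $k_0=1$. This proves the assertion after Theorem 2 for odd $k$; even $k\ge4$ is part 2, and $k=2$ is part 4.

## Contracting a section: the irreducible cases

**Proof of Theorem 2(4).** **Step 1: the list.** By part 1, the classes with $g(L)\le1$ are, up to translation, $O+S_v$ with $|v|^2=4$ and $O+S_v+F$ with $|v|^2=2$. These were treated in Lemmas 3 and 4: $V(R,L)$ is $|L|\cong\mathbb P^1$, respectively the dual of a smooth plane quartic. There remains $L=2S+2F$.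

**Step 2: contract the section.** Translation by a section is an automorphism of $R$, so we may take $S=O=E_9$. Let $\rho:R\to\Sigma$ contract $O$. Then $\Sigma$ is the blow-up of $\mathbb P^2$ at 8 general points, a general del Pezzo surface of degree 1. As $L\cdot O=-2+2=0$, we have $L=\rho^*M$ for a line bundle $M$ on $\Sigma$, and $|L|=|M|$. From $K_R=\rho^*K_\Sigma+O$ we get $-K_\Sigma\cdot M=-K_R\cdot L=2$.

**Step 3: compare the Severi varieties.** An irreducible rational $C\in|L|$ is different from $O$, since $C\cdot F=2$, and $C\cdot O=0$. So $C$ is disjoint from $O$ and is the pullback of the irreducible rational curve $\rho(C)\in|M|$. Hence $V(R,L)\subset V(\Sigma,M)$. By part 1, $V(R,L)$ is nonempty of pure dimension 1. Steps 1 to 3 of the proof of Lemma 5 use only that $R$ is a smooth projective rational surface and $-K_R\cdot L=2$, so they apply to $(\Sigma,M)$ and show that $V(\Sigma,M)$ has pure dimension 1. By Testa's theorem $V(\Sigma,M)$ is irreducible. A closed subset of pure dimension 1 in an irreducible curve is the whole curve, so $V(R,L)=V(\Sigma,M)$ is irreducible. $\blacksquare$
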